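# Local connectedness of connected Julia sets of hyperbolic meromorphic functions

## 1. Expansion should force local connectedness: three families of tests

A hyperbolic rational function expands a suitable metric near its Julia set, and a connected Julia set of such a function is locally connected. So for a hyperbolic meromorphic function with connected Julia set, the first guess is: yes, the Julia set is again locally connected. The doubtful place is $\infty$. For a transcendental function it is an essential singularity, the function is not defined there, and it always belongs to the Julia set. Before testing the guess we fix what the words mean.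

Let $f$ be meromorphic on $\mathbb C$, either transcendental or rational of degree at least two. Put $f^0(z)=z$, $f^n=f\circ f^{n-1}$. For transcendental $f$ the iterate $f^n$ is meromorphic only on $\mathbb C\setminus\bigcup_{j=1}^{n-1}f^{-j}(\infty)$.

**Definition (Fatou and Julia sets).** 
$$\mathcal F_f=\{z\in\widehat{\mathbb C}:\ \{f^n\}\text{ is well defined and normal in a neighborhood of }z\},$$
$\widehat{\mathcal J}_f=\widehat{\mathbb C}\setminus\mathcal F_f$ and $\mathcal J_f=\widehat{\mathcal J}_f\setminus\{\infty\}$. If $f$ is transcendental, then $\infty\in\widehat{\mathcal J}_f$.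

**Definition (singular values, postsingular set).** $\mathrm{sing}(f^{-1})\subset\widehat{\mathbb C}$ is the set of critical values and of finite or infinite asymptotic values of $f$. $P(f)$ is the closure in $\widehat{\mathbb C}$ of the forward orbits of the points of $\mathrm{sing}(f^{-1})$. For rational $f$ these are the usual orbits on $\widehat{\mathbb C}$. For transcendental $f$ an orbit that reaches $\infty$ terminates there and contributes the point $\infty$.

**Definition (two kinds of hyperbolicity).** $f\in\mathcal H(\widehat{\mathbb C})$ (hyperbolic on $\widehat{\mathbb C}$) if $P(f)\cap\widehat{\mathcal J}_f=\emptyset$. $f\in\mathcal H(\mathbb C)$ (hyperbolic on $\mathbb C$) if $P(f)\cap\mathcal J_f=\emptyset$.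

We take three facts as known.

- (i) A hyperbolic rational function whose Julia set is connected has a locally connected Julia set.
- (ii) The analogous statement fails in $\mathcal H(\mathbb C)$: $\lambda\sin z$ with $0<|\lambda|<1$ lies in $\mathcal H(\mathbb C)$, and its Julia set is connected on $\widehat{\mathbb C}$ but not locally connected at $\infty$.
- (iii) If $f\in\mathcal H(\mathbb C)$ is transcendental, $\mathcal J_f$ is connected and $\mathcal F_f$ has only bounded components, then $\mathcal J_f$ is locally connected.

**Question.** Is the Julia set of a function in $\mathcal H(\widehat{\mathbb C})$ locally connected if it is connected on $\widehat{\mathbb C}$?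

**Example 1: $z^2$.** Here $P=\{0,\infty\}$ and the Julia set is the unit circle. The guess holds.

**Example 2: $\lambda\sin z$, $0<|\lambda|<1$.** By (ii) the guess is false in $\mathcal H(\mathbb C)$. This function is not in $\mathcal H(\widehat{\mathbb C})$: along the imaginary axis $\lambda\sin(iy)=i\lambda\sinh y\to\infty$, so $\infty$ is an asymptotic value and $\infty\in P\cap\widehat{\mathcal J}$. So the example does not answer the question, but it shows that the behavior at $\infty$ has to be used.

**Example 3: $f(z)=\lambda\tan z$, $\lambda>1$.** With $w=e^{2iz}$ we have $\tan z=i\,\frac{1-w}{1+w}$. The map $z\mapsto w$ is a covering $\mathbb C\to\mathbb C\setminus\{0\}$ and $w\mapsto i\frac{1-w}{1+w}$ is Möbius, with $0\mapsto i$ and $\infty\mapsto -i$. So $f:\mathbb C\to\widehat{\mathbb C}\setminus\{\pm\lambda i\}$ is a covering and $\mathrm{sing}(f^{-1})=\{\pm\lambda i\}$. The upper half-plane $\mathbb H$ corresponds to $0<|w|<1$, where $\frac{1-w}{1+w}$ has positive real part. Hence $f(\mathbb H)\subset\mathbb H$ and, by symmetry, $f(-\mathbb H)\subset-\mathbb H$. By Montel, $\mathbb H\cup(-\mathbb H)\subset\mathcal F_f$, so $\widehat{\mathcal J}_f\subset\mathbb R\cup\{\infty\}$.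

All of $\mathbb R\cup\{\infty\}$ is in the Julia set. Points whose orbit hits $\infty$ are not in $\mathcal F_f$, and $\infty\in\widehat{\mathcal J}_f$. For real $x$ with a full orbit, $f'(x)=\lambda(1+\tan^2x)=\lambda+f(x)^2/\lambda\ge\lambda$, and therefore
$$\frac{f'(x)}{1+f(x)^2}=\frac{\lambda+f(x)^2/\lambda}{1+f(x)^2}\ge\frac1\lambda,\qquad \frac{(f^n)'(x)}{1+f^n(x)^2}\ge\lambda^{n-1}\cdot\frac1\lambda\to\infty ,$$
so $x\in\widehat{\mathcal J}_f$ by Marty's criterion. Finally $f(it)=i\lambda\tanh t$. On $t>0$ the quotient $\lambda\tanh t/t$ decreases from $\lambda>1$ to $0$, so there is exactly one $t_*>0$ with $\lambda\tanh t_*=t_*$. Since $t_*<\lambda$, the orbit of $\lambda i$ decreases along the axis to $it_*$. So $P$ is a compact subset of $\mathbb H\cup(-\mathbb H)$ and $f\in\mathcal H(\widehat{\mathbb C})$. The Julia set is a circle through $\infty$: the guess holds.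

**Example 4: $f(z)=\lambda\tan z$, $0<\lambda<1$.** Again $\widehat{\mathcal J}_f\subset\mathbb R\cup\{\infty\}$. Now $0$ is an attracting fixed point with multiplier $\lambda$, so $0\in\mathcal F_f$. The orbit of $\lambda i$ tends to $0$ along the axis, because $\lambda\tanh t<t$ for $t>0$. So $P\subset\mathcal F_f$ and $f\in\mathcal H(\widehat{\mathbb C})$. Each $k\pi$ is in $\mathcal F_f$ since $f(k\pi)=0$, and each pole $(k+\frac12)\pi$ is in $\widehat{\mathcal J}_f$. Hence every $\widehat{\mathcal J}_f\cap(k\pi,(k+1)\pi)$ is nonempty and both open and closed in $\widehat{\mathcal J}_f$. The Julia set is disconnected, with infinitely many components. Theorem B below says that "disconnected, but with finitely many components" never happens.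

## 2. The two theorems

The guess is right. If $f\in\mathcal H(\widehat{\mathbb C})$ and $\widehat{\mathcal J}_f$ is connected, then $\widehat{\mathcal J}_f$ is locally connected, at $\infty$ as well as at finite points. For rational $f$ this is fact (i). From now on $f$ is transcendental.

> **Theorem A.** Let $f\in\mathcal H(\widehat{\mathbb C})$ be transcendental with $\widehat{\mathcal J}_f$ connected. Then $\widehat{\mathcal J}_f$ is a continuous image of a compact connected bordered planar surface. Hence it is a locally connected continuum. In particular its open subset $\mathcal J_f$ is locally connected.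

> **Theorem B.** For transcendental $f\in\mathcal H(\widehat{\mathbb C})$ the following are equivalent: (a) $\widehat{\mathcal J}_f$ is connected; (b) $\widehat{\mathcal J}_f$ is locally connected; (c) $\widehat{\mathcal J}_f$ has finitely many components; (d) every component of $\mathcal F_f$ is simply connected. If they hold, each Fatou component $U$ has locally connected boundary, every Riemann map $\mathbb D\to U$ extends continuously to $\overline{\mathbb D}$, and for every $\varepsilon>0$ only finitely many Fatou components have spherical diameter $>\varepsilon$.

Theorem B is a complement and is not needed for the answer. By (ii), the hypothesis $f\in\mathcal H(\widehat{\mathbb C})$ cannot be weakened to $f\in\mathcal H(\mathbb C)$.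

## 3. Background: coverings, hyperbolic metrics, Peano continua

Write $P=P(f)$, $\widehat{\mathcal J}=\widehat{\mathcal J}_f$, $\mathcal F=\mathcal F_f$, with $f\in\mathcal H(\widehat{\mathbb C})$ transcendental.

**(F1) Invariance.** $\infty\in\widehat{\mathcal J}$, $\widehat{\mathcal J}$ is perfect, and for $z\in\mathbb C$: $z\in\mathcal F\iff f(z)\in\mathcal F$ (Bergweiler, *Iteration of meromorphic functions*, Bull. AMS 29 (1993)).

**(F2) Coverings.** If $W\subset\widehat{\mathbb C}$ is open and disjoint from $\overline{\mathrm{sing}(f^{-1})}$, then $f:f^{-1}(W)\to W$ is a covering. Homotopies lift uniquely once their initial position is lifted.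

**(F3) The set $P$.** $\mathrm{sing}(f^{-1})\ne\emptyset$: otherwise $f:\mathbb C\to\widehat{\mathbb C}$ would be a covering of a simply connected space, hence a homeomorphism, and $\mathbb C$ is not compact. Since $\infty\in\widehat{\mathcal J}$, we have $\infty\notin P$, so no singular orbit reaches $\infty$. Thus $P$ is a nonempty compact subset of $\mathcal F\subset\mathbb C$ and, by continuity of $f$ on $\mathbb C$, $f(P)\subset P$.

**(F4) Plane topology.** A compact subset of $\widehat{\mathbb C}$ is connected if and only if all components of its complement are simply connected. If it is disconnected, some Jordan curve in its complement has points of it on both sides. A domain in $\mathbb C$ is simply connected if and only if it contains the interior of each Jordan curve in it.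

**(F5) Hyperbolic metrics.** For a hyperbolic domain $D$ let $\rho_D$ and $d_D$ be the hyperbolic metric and distance; for a disconnected open set $\rho$ is taken componentwise. The metric is complete and closed balls are compact. Holomorphic maps do not increase it (Schwarz–Pick), and coverings are local isometries. If $D\subsetneq D'$, then $\rho_D>\rho_{D'}$ on $D$. If $D=D'\setminus\{p\}$, then $\rho_D/\rho_{D'}\to\infty$ at $p$. For example, $\mathbb D\setminus\{0\}$ has density $1/(|z|\log(1/|z|))$, while $\mathbb D$ has density $2/(1-|z|^2)$; both have curvature $-1$. We write $\|Df(z)\|_{\rho}=\rho(f(z))|f'(z)|/\rho(z)$, computed in local coordinates.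

**(F6) Marty.** A family of meromorphic functions is normal if and only if its spherical derivatives are locally bounded.

**(F7) Peano continua.** A *Peano continuum* is a locally connected metric continuum. A nondegenerate one is a continuous image of $[0,1]$ (Hahn–Mazurkiewicz) and is path connected. Hausdorff continuous images of Peano continua are Peano continua. A space $X$ is *connected im kleinen* at $x$ if every neighborhood of $x$ contains a connected set that is a (not necessarily open) neighborhood of $x$ in $X$. If this holds at every point, $X$ is locally connected. For the comb $([0,1]\times\{0\})\cup(\{0\}\times[0,1])\cup\bigcup_{n\ge1}(\{1/n\}\times[0,1])$ it fails at $(0,1)$: a connected subset of the part within distance $\frac12$ of $(0,1)$ that contains $(0,1)$ lies on the vertical segment $\{0\}\times[0,1]$ and misses all the points $(1/n,1)$.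

**(F8) Boundaries.** The boundary of a complementary component of a Peano continuum in the sphere is a Peano continuum or a point (Torhorst's theorem; Whyburn, *Analytic Topology*, VI.(2.2)). If $A\subset\widehat{\mathbb C}$ is simply connected with more than one boundary point and $\partial A$ is locally connected, then a Riemann map $\psi:\mathbb D\to A$ extends continuously to $\overline{\mathbb D}$ with $\psi(\partial\mathbb D)=\partial A$ (Carathéodory), and $\psi$ is not constant on any arc of $\partial\mathbb D$.

**(F9)** In a compact Hausdorff space the component of a point is the intersection of the open and closed sets containing the point.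

## 4. Shrinking annuli for $z^2$, and a disc that blocks the retraction

Take $f(z)=z^2$ and $K_0=\{\frac12\le|z|\le2\}$, so that $K_n:=f^{-n}(K_0)=\{2^{-2^{-n}}\le|z|\le2^{2^{-n}}\}$ shrinks to the circle. The map $h_0(z)=z|z|^{-1/2}$ sends $K_0$ onto $K_1$, and $H_0(t,z)=z|z|^{-t/2}$ deforms the identity into it. Lift this deformation by $f$: we want $H_1(t,z)^2=H_0(t,z^2)$ and $H_1(0,z)=z$. Since $H_0(t,z^2)=z^2|z|^{-t}$, the lift is $H_1(t,z)=z|z|^{-t/2}$, the same formula on $K_1$. Iterating, the composition $\varphi_n=h_{n-1}\circ\dots\circ h_0$ is $z\mapsto|z|^{2^{-n}}z/|z|$, and $\varphi_n\to z/|z|$ uniformly. This exhibits the Julia set as a continuous image of an annulus, so it is locally connected.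

This suggests a plan. Surround $P$ by discs $N'$ with $f(N')\subset\operatorname{int}N'$, let $K_0$ be the complement of $\operatorname{int}N'$, let $K_n$ be its preimages, find one map $h_0:K_0\to K_1$, and lift. The first choice for $h_0$ is a **retraction** of $K_0$ onto $K_1$ that pushes the extra points to the boundary of $K_1$.

This already fails for $f(z)=z^2-1$, where $P=\{0,-1,\infty\}$. Take
$$N'=\{|z|\le\tfrac14\}\cup\{|z+1|\le\tfrac1{10}\}\cup\{|z|\ge3\}\cup\{\infty\}.$$
Then $f(N')\subset\operatorname{int}N'$: if $|z|\le\frac14$, then $|f(z)+1|\le\frac1{16}<\frac1{10}$; if $z=-1+u$ with $|u|\le\frac1{10}$, then $|f(z)|=|u^2-2u|\le0.21<\frac14$; if $|z|\ge3$, then $|f(z)|\ge8$. Consider the part $A=\{|z^2-1|<\frac14,\ \mathrm{Re}\,z>0\}$ of $f^{-1}(\operatorname{int}N')$. It contains $1$, and its points satisfy $\frac34<|z|^2<\frac54$ and $|z+1|>1$, so $A\cap N'=\emptyset$. Moreover $\psi(\zeta)=\sqrt{1+\zeta/4}$ (principal branch) is a homeomorphism of $\overline{\mathbb D}$ onto $\overline A$. So $\overline A$ is a whole closed disc in $K_0$ of which $K_1=f^{-1}(K_0)$ keeps only the boundary circle. If $r:K_0\to K_1$ were a retraction, then $r\circ\psi:\overline{\mathbb D}\to K_1\subset\mathbb C\setminus\{1\}$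 would extend the loop $\psi|_{\partial\mathbb D}$, which winds once around $1$. That is impossible. A disc cannot be retracted onto its boundary.

A second difficulty is special to transcendental functions. In Example 3 let $B'\subset\mathbb H$ be a closed disc with $\lambda i\in\operatorname{int}B'$. As $\operatorname{Im}z\to+\infty$ we have $e^{2iz}\to0$, so $f(z)\to\lambda i$ uniformly in $\operatorname{Re}z$. Hence one component of $f^{-1}(\operatorname{int}B')$ contains a half-plane, and its boundary passes through $\infty$. So $K_1$ is not a surface with finitely many boundary curves near $\infty$, and $f$ gives no lift at $\infty$, where it is not defined.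

The way past the first obstacle is to notice what the lifting uses. It never uses that $h_0$ fixes points of $K_1$. It needs only that $h_0:K_0\to K_1$ is a **surjection that is homotopic to the inclusion inside the larger domain $W=\widehat{\mathbb C}\setminus N$**, where $N\subset \operatorname{int}N'$ is a slightly smaller neighborhood of $P$. Such a map is easier to find. The surface $K_0$ deforms onto a graph, a graph can be pushed off discs even though a surface cannot, and surjectivity can be restored at the end by a space-filling curve. At $\infty$ we declare the lifted homotopies constant; continuity there comes from the completeness of the hyperbolic metric of $W\setminus\{\infty\}$.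

## 5. Strictly invariant discs around the postsingular set, and expansion outside them

For Sections 5 to 8 assume that $\widehat{\mathcal J}$ is connected. By (F4) all Fatou components are simply connected. They lie in $\mathbb C$, and they are hyperbolic because $\widehat{\mathcal J}$ is infinite.

**Step 1: neighborhoods $N\subset N'$ of $P$ made of discs, mapped strictly inside themselves.** The Fatou components form a disjoint open cover of the compact set $P$, so only finitely many meet $P$; call them $U_1,\dots,U_m$, with $m\ge1$. Since $f(P)\subset P$, $f(U_i)\subset U_{\tau(i)}$ for a self-map $\tau$ of $\{1,\dots,m\}$. The set $P\cap U_i$ is compact, being $P$ minus the other $U_j$.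

*Centers.* Let $U_0\to U_1\to\dots\to U_{p-1}\to U_0$ (relabelled) be a cycle, $g=f^p:U_0\to U_0$, and $Q=P\cap U_0$, a nonempty compact set with $g(Q)\subset Q$. We claim that $g$ has a fixed point. If $g$ is not an automorphism, it strictly decreases $d_{U_0}$ between distinct points. Let $x\in Q$ minimize $d_{U_0}(x,g(x))$ over $Q$. If $x\ne g(x)$, then $g(x)\in Q$ gives the smaller value $d_{U_0}(g(x),g(g(x)))$, a contradiction. So $x$ is fixed. If $g$ is an automorphism, it has an orbit in the compact set $Q$. Parabolic and hyperbolic automorphisms of the disc have no such orbit, so $g$ is elliptic or the identity and has a fixed point. Let $a_0$ be a fixed point and $a_i=f^i(a_0)\in U_i$; then $f(a_{p-1})=a_0$. For periodic $U_i$ let the center be $c_i=a_i$; for non-periodic $U_i$ choose any $c_i\in U_i$. Let $\phi_i:U_i\to\mathbb D$ be a Riemann map with $\phi_i(c_i)=0$, and let $B_i(r)$ be the closed $d_{U_i}$-ball of radius $r$ about $c_i$. It has the form $\{|\phi_i|\le\kappa\}$ with $\kappa<1$, so it is a closed Jordan disc with analytic boundary.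

*Weak invariance.* Choose radii $r_i$ for the non-periodic $U_i$, beginning with those that need the most steps to reach a cycle, such that $\operatorname{int}B_i(r_i)$ contains $P\cap U_i$ and all $f(B_j(r_j))$ with $\tau(j)=i$. Such $j$ need one more step, so their radii are already chosen. By compactness there is $R_*$ such that for periodic $i$ and every $r>R_*$ the set $\operatorname{int}B_i(r)$ contains $P\cap U_i$ and all $f(B_j(r_j))$ with $j$ non-periodic and $\tau(j)=i$. Fix $r>R_*$, put $r_i=r$ for all periodic $i$, and let $N^0=\bigcup_iB_i(r_i)$. On a cycle $f$ sends center to center, so Schwarz–Pick gives $f(B_i(r))\subset B_{\tau(i)}(r)$. Hence $f(N^0)\subset N^0$ and $P\subset N^0$.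

*No $g$ is an automorphism.* Let $W^0=\widehat{\mathbb C}\setminus N^0$. It is the complement of finitely many disjoint closed discs, so it is connected; it is hyperbolic and contains $\infty$. By (F2), $f:f^{-1}(W^0)\to W^0$ is a covering, and $f^{-1}(W^0)\subset W^0\setminus\{\infty\}$ because $f(N^0)\subset N^0$. Suppose some $g=f^p|_{U_0}$ is an automorphism. In the coordinates $\phi_i$ the maps $f:U_i\to U_{i+1}$ of the cycle become self-maps of $\mathbb D$ fixing $0$. Their derivatives at $0$ have modulus at most $1$ and product of modulus $1$. So each has modulus $1$, and by Schwarz's lemma each map is a rotation. Fix $r'>r$ and let $T=\bigcup_i\partial B_i(r')$ over the cycle. Then $T$ is compact, $f(T)\subset T$ and $T\subset W^0\setminus\{\infty\}$, so $T\subset f^{-1}(W^0)$. On $T$,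
$$\|Df\|_{\rho_{W^0}}=\frac{\rho_{f^{-1}(W^0)}}{\rho_{W^0}}\ \ge\ \frac{\rho_{W^0\setminus\{\infty\}}}{\rho_{W^0}}\ \ge\ \Lambda_0>1,$$
the equality because coverings are local isometries, the last bound by compactness of $T$. So $\|Dg^n\|_{\rho_{W^0}}\ge\Lambda_0^{pn}\to\infty$ on $T\cap U_0$. But $\|Dg^n\|_{\rho_{U_0}}=1$, and $\rho_{U_0}$, $\rho_{W^0}$ are comparable on the compact $g$-invariant set $T\cap U_0$. This is a contradiction.

*Strict invariance.* So in each cycle some $f:U_i\to U_{i+1}$ is not an isomorphism (otherwise $g$ would be one). Index the cycle so that it is $U_{p-1}\to U_0$. In disc coordinates this map fixes $0$ and is not a rotation, so $|\cdot|$ strictly decreases off $0$, and by compactness $f(B_{p-1}(r))\subset B_0(s)$ for some $s<r$. Redefine the radii in this cycle so that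
$$\max(s,R_*)<r_0<r_1<\dots<r_{p-1}=r .$$
Then $f(B_i(r_i))\subset B_{i+1}(r_i)\subset\operatorname{int}B_{i+1}(r_{i+1})$ for $i<p-1$, and $f(B_{p-1}(r_{p-1}))\subset B_0(s)\subset\operatorname{int}B_0(r_0)$. All these radii still exceed $R_*$. Do this in every cycle, and put $N=\bigcup_iB_i(r_i)$, $N'=\bigcup_iB_i(r_i+\eta)$. By compactness, for small $\eta>0$,
$$P\subset\operatorname{int}N,\qquad N\subset\operatorname{int}N',\qquad f(N)\subset\operatorname{int}N,\qquad f(N')\subset\operatorname{int}N\subset\operatorname{int}N'.\tag{1}$$
Write $B_i=B_i(r_i)$ and $B_i'=B_i(r_i+\eta)$. The $B_i'$ lie in distinct Fatou components, and $\infty\notin N'$.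

**Step 2: $f$ expands the hyperbolic metric of the complement of $N$ by a definite factor.** Let $W=\widehat{\mathbb C}\setminus N$, a hyperbolic domain containing $\widehat{\mathcal J}$. Put $W^-=W\setminus\{\infty\}$, $W_1=f^{-1}(W)$ and $C=\overline{W_1}$, the closure in $\widehat{\mathbb C}$. By (F2), $f:W_1\to W$ is a covering. Since $f(N)\subset N$, $W_1\cap N=\emptyset$, so $W_1\subset W^-$. By continuity, $C\subset f^{-1}(\widehat{\mathbb C}\setminus\operatorname{int}N)\cup\{\infty\}$, and this is disjoint from $N$ because $f(N)\subset\operatorname{int}N$. So $C$ is a compact subset of $W$.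

The function $q=\rho_{W^-}/\rho_W$ is continuous and $>1$ on $W^-$, and $q\to\infty$ at the puncture $\infty$ by (F5). On $C$ minus a neighborhood of $\infty$, which is compact in $W^-$, $q$ has a minimum $>1$. Hence $\Lambda:=\inf_{C\setminus\{\infty\}}q>1$ and
$$\|Df(z)\|_{\rho_W}=\frac{\rho_{W_1}(z)}{\rho_W(z)}\ \ge\ q(z)\ \ge\ \Lambda\qquad(z\in W_1).\tag{2}$$
This is where $\infty\notin P$ is used: $\infty$ lies in $W$ and not in $W_1$, and the missing puncture produces expansion near $\infty$.

**Step 3: compact sets $K_n$ that decrease to the Julia set.** Let $K_0=\widehat{\mathbb C}\setminus\operatorname{int}N'\subset W$ and $K_{n+1}=f^{-1}(K_n)\cup\{\infty\}$. These sets are compact, since $f^{-1}(K_n)$ is closed in $\mathbb C$. If $z\in N'$, then $f(z)\in\operatorname{int}N'$, so $z\notin f^{-1}(K_0)$; also $\infty\notin N'$. Hence $K_1\cap N'=\emptyset$, that is, $K_1\subset\operatorname{int}K_0$. By induction $K_{n+1}\subset K_n$. We claim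
$$\bigcap_nK_n=\widehat{\mathcal J}.\tag{3}$$

We have $\widehat{\mathcal J}\subset K_0$, and $\widehat{\mathcal J}\setminus\{\infty\}\subset f^{-1}(\widehat{\mathcal J})$ by (F1). By induction $\widehat{\mathcal J}\subset K_n$ for all $n$. Conversely, let $z\in\mathcal F$; then no iterate of $z$ is $\infty$. Suppose $f^n(z)\in W$ for all $n\ge0$. Then $f^n(z)\in W_1\subset C$ for all $n$, and (2) gives $\|Df^n(z)\|_{\rho_W}\ge\Lambda^n$. Since $\rho_W$ is comparable to the spherical metric on the compact set $C$, the spherical derivatives of $f^n$ at $z$ tend to $\infty$. This contradicts (F6). So $f^n(z)\in N\subset\operatorname{int}N'$ for some $n$. If $z$ were in $K_n$, then, as no iterate is $\infty$, we would get $f(z)\in K_{n-1}$, …, $f^n(z)\in K_0$, which is false. Hence $z\notin K_n$.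

## 6. The first preimage $K_1$: a Peano continuum around which loops can be pushed

**Step 4: $K_1$ is a Peano continuum, and the components of its complement are simply connected.** We have $\widehat{\mathbb C}\setminus K_1=\mathbb C\setminus f^{-1}(K_0)=f^{-1}(\operatorname{int}N')$. Let $A$ be one of its components. It is a component of $f^{-1}(\operatorname{int}B_i')$ for some $i$, and it lies in a Fatou component $V\subset\mathbb C$ with $f(V)\subset U_i$.

*Simple connectivity.* Let $\gamma\subset A$ be a Jordan curve with interior $\Delta$. Since $V$ is simply connected, $\Delta\subset V$, so $\phi_i\circ f$ is holomorphic on $\overline\Delta$. Write $\operatorname{int}B_i'=\{|\phi_i|<\kappa\}$. On $\gamma$ we have $|\phi_i\circ f|<\kappa$, so by the maximum principle the same holds on $\Delta$, and $f(\Delta)\subset\operatorname{int}B_i'$. Then $A\cup\Delta$ is a connected subset of $f^{-1}(\operatorname{int}B'_i)$, hence $\Delta\subset A$. By (F4), $A$ is simply connected, and so $K_1$ is connected: it is a continuum.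

*Finite points.* Let $z_0\in K_1\cap\mathbb C$. If $f(z_0)\in\operatorname{int}K_0$, then $z_0\in\operatorname{int}K_1$. Otherwise $f(z_0)\in\partial N'$. Critical values lie in $P\subset\operatorname{int}N$, so $f$ is biholomorphic near $z_0$, and near $f(z_0)$ the set $K_0$ is one side of an analytic arc. So near $z_0$ the set $K_1$ is the preimage of a half-disc under a local homeomorphism. Thus $K_1$ is locally connected at finite points.

*The point $\infty$.* No local picture is available here, but a continuum that is locally connected at its finite points cannot fail at $\infty$ alone. Let $0<R<R_1<R''$ with $K_1\cap\{|z|<R\}\ne\emptyset$; $R$ may be arbitrarily large. Let $X=K_1\cap\{|z|\ge R\}$, where such sets include $\infty$.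

Every component $D$ of $X$ meets $\{|z|=R\}$. Otherwise, by (F9) and compactness of $X\cap\{|z|=R\}$, some $O\supset D$ that is open and closed in $X$ misses $\{|z|=R\}$. Then $O$ is closed in $K_1$. It is open in $X\cap\{|z|>R\}$, which is open in $K_1$, so $O$ is open in $K_1$. It is nonempty and misses $K_1\cap\{|z|<R\}\neq\emptyset$. This contradicts the connectedness of $K_1$.

Hence every component of $X$ that meets $\{|z|\ge R''\}$ also meets $\{|z|=R_1\}$. By local connectedness at finite points, the compact set $K_1\cap\{|z|=R_1\}$ is covered by finitely many connected subsets of $K_1\cap\{R<|z|<R''\}$, and each of these lies in one component of $X$. So only finitely many components of $X$ meet $\{|z|\ge R''\}$. Those that do not contain $\infty$ are closed in $\widehat{\mathbb C}$, hence bounded. So the component of $X$ containing $\infty$ contains $K_1\cap\{|z|>R_3\}$ for some $R_3$. As $R$ was arbitrarily large, $K_1$ is connected im kleinen at $\infty$. It is therefore connected im kleinen at every point, and by (F7) it is locally connected.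

**Step 5: every loop in $W$ can be deformed in $W$ into $K_1$.** Since $f(\mathbb C)$ is dense, we may fix $b\in f^{-1}(\operatorname{int}K_0)$. Then $b\in\operatorname{int}K_1\subset\operatorname{int}K_0$ and $b\ne\infty$. The claim is that every loop in $W$ based at $b$ is homotopic in $W$, rel endpoints, to a loop in $K_1$.

The set $\Gamma=f^{-1}(\partial N')$ is closed in $\mathbb C$ and is a real-analytic $1$-submanifold, because $f$ is locally biholomorphic along it. Also $b\notin\Gamma$. By general position we may assume, after a homotopy in $W$ rel endpoints, that the loop is a smooth path $\gamma:[0,1]\to W\setminus\{\infty\}$ transversal to $\Gamma$. So $\gamma^{-1}(\Gamma)$ is finite and does not contain $0,1$. It cuts $[0,1]$ into intervals on whose interiors $\gamma$ lies either in $f^{-1}(\operatorname{int}K_0)\subset K_1$ or in one component $A$ of $\widehat{\mathbb C}\setminus K_1=f^{-1}(\operatorname{int}N')$. Intervals of the first type need no change; the first and the last interval are of this type, since $f(b)\in\operatorname{int}K_0$. Let $[s,t]$ be of the second type. Then $\gamma(s),\gamma(t)$ lie in $\overline A$ but not in $A$, so they are in $\partial A\subset K_1\subset W$.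

By Step 4 and (F8), $\partial A$ is locally connected and a Riemann map $\psi:\mathbb D\to A$ extends continuously to $\overline{\mathbb D}$ with $\psi(\partial\mathbb D)=\partial A$. (Here $\partial A$ is not a point: otherwise $\widehat{\mathbb C}\setminus A$ would be a point, but it contains $K_1$.) Consider the cluster set of $\psi^{-1}\circ\gamma|_{(s,t)}$ at $s$. Since $\gamma(\sigma)\to\gamma(s)\in\partial A$ as $\sigma\to s$, it lies in $\partial\mathbb D$. It is compact and connected, being a decreasing intersection of continua, and $\psi=\gamma(s)$ on it. As $\psi$ is not constant on any arc, it is a single point. The same holds at $t$. So $\gamma|_{[s,t]}=\psi\circ\eta$ with $\eta$ a path in $\overline{\mathbb D}$ whose endpoints lie on $\partial\mathbb D$. There are two cases.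

- If $A\cap N=\emptyset$, then $\overline A\subset W$. The path $\eta$ is homotopic rel endpoints in $\overline{\mathbb D}$ to a path in $\partial\mathbb D$. Apply $\psi$.
- If $A\cap N\ne\emptyset$: each $B_i\subset f^{-1}(\operatorname{int}N')$ is connected, so it lies in one component of $\widehat{\mathbb C}\setminus K_1$. As $A$ lies in a single Fatou component and the $B_i$ lie in distinct ones, $A\cap N=B_i$ for exactly one $i$. Then $E=\psi^{-1}(B_i)$ is a closed Jordan disc in $\mathbb D$, and $\eta$ avoids $E$ because $\gamma\subset W$. By Schoenflies, $\overline{\mathbb D}\setminus E$ is homeomorphic to $\{\frac12<|z|\le1\}$ with $\partial\mathbb D$ corresponding to $\{|z|=1\}$. So it deformation retracts onto $\partial\mathbb D$, keeping $\partial\mathbb D$ fixed. Apply this deformation to $\eta$ and compose with $\psi$. The homotopy stays in $\overline A\setminus N\subset W$, fixes endpoints, and ends in $\partial A\subset K_1$.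

Doing this on the finitely many intervals of the second type proves the claim.

## 7. A surjection $K_0\to K_1$ homotopic to the inclusion in $W$

**Step 6a: $K_0$ deforms onto a graph.** $K_0$ is a sphere minus $m\ge1$ open discs with disjoint closures and analytic boundaries, a compact connected surface with nonempty boundary. Triangulate it with $b$ as a vertex, and delete triangles one at a time as follows. As long as a triangle remains, some edge lies in exactly one remaining triangle. Otherwise every edge of a remaining triangle lies in two remaining triangles. Then no such edge lies in $\partial K_0$, and the set of remaining triangles is closed under adjacency across edges. Since the surface is connected, all triangles remain. This is impossible, because $\partial K_0\neq\emptyset$ consists of edges of triangles. So a free edge exists. Collapse its triangle through it, that is, remove the open triangle and the open edge. This is a strong deformation retraction onto what remains, and it removes no vertex. After finitely many collapses we obtain a finite connected graph $G\ni b$ in $K_0$ and a retraction $\mathbf r:K_0\to G$ homotopic to $\mathrm{id}_{K_0}$ in $K_0$.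

**Step 6b: push the graph into $K_1$.** Let $T$ be a maximal tree of $G$. It contracts in itself to $b$. By the homotopy extension property of $(G,T)$, the inclusion $G\to K_0$ is homotopic in $K_0$ to a map $j$ with $j(T)=\{b\}$. On each edge of $G$ outside $T$, $j$ is a loop at $b$ in $K_0\subset W$. By Step 5 each of these loops is homotopic in $W$ rel endpoints to a loop in $K_1$. Together with the constant homotopy on $T$ this gives $j\simeq g_0$ in $W$ for a map $g_0:G\to K_1$. Put $g=g_0\circ\mathbf r:K_0\to K_1$. In $W$,
$$\mathrm{incl}\ \simeq\ \mathrm{incl}\circ\mathbf r\ \simeq\ j\circ\mathbf r\ \simeq\ g_0\circ\mathbf r=g .$$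

**Step 6c: make the map surjective without changing its homotopy class.** Choose $\varpi$ and $\epsilon>0$ with $\{|x-\varpi|\le2\epsilon\}\subset\operatorname{int}K_0\cap\mathbb C$, and let $\Delta=\{|x-\varpi|\le\epsilon\}$. Let $c:K_0\to K_0$ be the identity off $\{|x-\varpi|<2\epsilon\}$, constant $\varpi$ on $\Delta$, and $c(\varpi+ue^{i\theta})=\varpi+2(u-\epsilon)e^{i\theta}$ for $\epsilon\le u\le2\epsilon$. Then $c\simeq\mathrm{id}$ in $K_0$, linearly in the disc. By Hahn–Mazurkiewicz there is a continuous surjection $e:[0,1]\to K_1$. Since $K_1$ is path connected, we may attach an initial path and assume $e(0)=g(\varpi)$. Define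
$$h_0=g\circ c\ \text{ on }K_0\setminus\Delta,\qquad h_0(x)=e\bigl(1-|x-\varpi|/\epsilon\bigr)\ \text{ on }\Delta .$$
On $\partial\Delta$ both formulas give $g(\varpi)$, so $h_0$ is continuous, and it maps $\Delta$ onto $K_1$. It is homotopic to $g\circ c$ via $e\bigl(t(1-|x-\varpi|/\epsilon)\bigr)$ on $\Delta$ and constantly elsewhere. So in $W$ we have $h_0\simeq g\circ c\simeq g\simeq\mathrm{incl}$.

**Step 6d: replace the homotopy by one whose tracks have bounded length.** The *track* of $x$ under a homotopy $H$ is the path $t\mapsto H(t,x)$. Let $F:[0,1]\times K_0\to W$ be a homotopy from $\mathrm{incl}$ to $h_0$, and let $\pi:\mathbb D\to W$ be a universal covering. Each $x\in K_0$ has a contractible neighborhood $V$ in $K_0$, and $F|_{[0,1]\times V}$ lifts to a continuous $\widetilde F:[0,1]\times V\to\mathbb D$. For $x'\in V$ let $\widetilde H(\cdot,x')$ be the hyperbolic geodesic segment from $\widetilde F(0,x')$ to $\widetilde F(1,x')$, parametrized proportionally to arc length. It depends continuously on its endpoints, so $\widetilde H$ is continuous. Put $H_0=\pi\circ\widetilde H$ on $[0,1]\times V$. Two lifts of a track differ by a deck transformation, which is an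 isometry, so $H_0(\cdot,x')$ does not depend on the lift and the local definitions fit together. The length of the track of $x'$ is $d_{\mathbb D}(\widetilde F(0,x'),\widetilde F(1,x'))$, a continuous function on the compact set $K_0$. So we have a continuous $H_0:[0,1]\times K_0\to W$ with $H_0(0,x)=x$, $H_0(1,x)=h_0(x)$, and all tracks of $\rho_W$-length at most some $L<\infty$.

## 8. Lifting the surjection and passing to the limit

**Step 7: lift the homotopy repeatedly, with geometrically shrinking tracks.** The claim is: for each $n\ge0$ there are a continuous surjection $h_n:K_n\to K_{n+1}$ and a continuous $H_n:[0,1]\times K_n\to W$ with $H_n(0,\cdot)=\mathrm{id}$, $H_n(1,\cdot)=h_n$, and all tracks of $\rho_W$-length $\le L\Lambda^{-n}$.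

The case $n=0$ is Step 6. Given $H_n$, for $z\in f^{-1}(K_n)\subset W_1$ let $H_{n+1}(\cdot,z)$ be the lift under the covering $f:W_1\to W$ of the path $H_n(\cdot,f(z))$, starting at $z$. Put $H_{n+1}(t,\infty)=\infty$ and $h_{n+1}=H_{n+1}(1,\cdot)$.

*Continuity.* On $[0,1]\times f^{-1}(K_n)$ this is the homotopy lifting property. At $\infty$: for finite $z$ the track of $z$ lies in $W_1\subset W^-$. Its $\rho_{W_1}$-length equals the $\rho_W$-length of the track of $f(z)$, which is $\le L$. Since $\rho_{W^-}\le\rho_{W_1}$ on $W_1$,
$$d_{W^-}\bigl(z,H_{n+1}(t,z)\bigr)\le L .\tag{4}$$
Suppose $z_k\to\infty$ with $z_k$ finite, but $w_k=H_{n+1}(t_k,z_k)\not\to\infty$. Since $w_k\in C$, a subsequence converges to some $w\in C\setminus\{\infty\}\subset W^-$. Along it, (4) gives $d_{W^-}(z_k,w)\le L+1$ for large $k$. But closed balls of the complete metric $\rho_{W^-}$ are compact in $W^-$, so the $z_k$ stay away from $\infty$, a contradiction. So $H_{n+1}(t,z)\to\infty$ uniformly in $t$ as $z\to\infty$.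

*Lengths.* Lifted tracks lie in $W_1$, so by (2) their $\rho_W$-length is at most $\Lambda^{-1}\cdot L\Lambda^{-n}$. The track of $\infty$ is constant.

*Image.* For $z\in f^{-1}(K_n)$ we have $f(h_{n+1}(z))=h_n(f(z))\in K_{n+1}$, so $h_{n+1}(z)\in K_{n+2}$; and $h_{n+1}(\infty)=\infty\in K_{n+2}$.

*Surjectivity.* The point $\infty$ is attained. Let $w\in f^{-1}(K_{n+1})$, and choose $x\in K_n$ with $h_n(x)=f(w)$. Lift the reversed track of $x$, which starts at $h_n(x)=f(w)$, to a path starting at $w$. It ends at some $z$ with $f(z)=x$, so $z\in f^{-1}(K_n)$. Read backward, it is the lift of $H_n(\cdot,f(z))$ starting at $z$. By uniqueness of lifts, $h_{n+1}(z)=w$. The claim is proved.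

**Step 8: the compositions converge to a surjection onto $\widehat{\mathcal J}$.** Let $\varphi_n=h_{n-1}\circ\dots\circ h_0:K_0\to K_n$, a continuous surjection. Since $\varphi_{n+1}(x)=h_n(\varphi_n(x))$ is joined to $\varphi_n(x)$ by a track of $H_n$,
$$d_W(\varphi_{n+1}(x),\varphi_n(x))\le L\Lambda^{-n}\qquad(x\in K_0).$$
So the $\varphi_n$ converge uniformly to a continuous $\varphi:K_0\to K_0$. As $\varphi_k(x)\in K_k\subset K_n$ for $k\ge n$, (3) gives $\varphi(K_0)\subset\bigcap K_n=\widehat{\mathcal J}$. Conversely, let $y\in\widehat{\mathcal J}$. Since $y\in K_n$, there is $x_n$ with $\varphi_n(x_n)=y$. Along a subsequence $x_n\to x$, and uniform convergence gives $\varphi(x)=y$. So $\varphi(K_0)=\widehat{\mathcal J}$.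

The compact connected surface $K_0$ is a Peano continuum, and Hausdorff continuous images of Peano continua are Peano continua. Hence $\widehat{\mathcal J}$ is a locally connected continuum, and its open subset $\mathcal J_f$ is locally connected. This proves Theorem A. $\blacksquare$

## 9. Finitely many components means one component

We prove Theorem B; here $\widehat{\mathcal J}$ is no longer assumed connected. The equivalence (a)$\Leftrightarrow$(d) is (F4). (a)$\Rightarrow$(b) is Theorem A. For (b)$\Rightarrow$(c), components of a locally connected compact space are open, hence finite in number. It remains to prove (c)$\Rightarrow$(a), and then the final statements.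

Suppose $\widehat{\mathcal J}$ has exactly $k$ components with $2\le k<\infty$. Each is open and closed in $\widehat{\mathcal J}$, and it is not a point since $\widehat{\mathcal J}$ is perfect. Let $\delta>0$ be the minimum of their spherical diameters, in the metric in which hemispheres have radius $\pi/2$. Say that a compact connected $X\subset\mathcal F$ *separates* if at least two components of $\widehat{\mathbb C}\setminus X$ meet $\widehat{\mathcal J}$. In Example 4, where there are infinitely many components, a circle centered on $\mathbb R$ that meets $\mathbb R$ exactly at $0$ and $\pi$ separates: it lies in $\mathcal F$, and $\pi/2$ and $\infty$ lie on different sides. The plan is to push a separating curve forward until it stops separating, and to count components at that moment.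

**Step 9: a separating set is not small.** Suppose a separating $X$ lies in a closed spherical disc $D$ of radius $\eta<\pi/2$. The connected set $\widehat{\mathbb C}\setminus D$ lies in one component of $\widehat{\mathbb C}\setminus X$. So some other component of $\widehat{\mathbb C}\setminus X$ that meets $\widehat{\mathcal J}$ lies in $D$. It contains a whole component of $\widehat{\mathcal J}$, because $X\cap\widehat{\mathcal J}=\emptyset$. So $\delta\le2\eta$.

**Step 10: all limit functions of iterates on Fatou components are constant.** Let $U$ be a Fatou component and $f^{n_k}|_U\to g$ locally uniformly, $n_k\to\infty$. Suppose $g$ is not constant. If $g$ took a value in $\widehat{\mathcal J}$, then by Hurwitz so would $f^{n_k}|_U$ for large $k$, which is impossible. So $g(U)$ lies in a Fatou component $V$, and $f^{n_k}(U)\subset V$ for large $k$. Hence $V$ is periodic. Pass to a subsequence so that $m_k=n_{k+1}-n_k\to\infty$, and then restrict to indices $k$ along which $f^{m_k}|_V\to G$ locally uniformly. From $f^{n_{k+1}}=f^{m_k}\circ f^{n_k}$ we get $G\circ g=g$. So $G=\mathrm{id}$ on the open set $g(U)$, hence on $V$.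

By the classification of periodic components (Bergweiler 1993, Theorem 6), $V$ is an attracting or Leau domain, a Siegel disc, a Herman ring, or a Baker domain. In attracting, Leau and Baker domains all limits of iterates are constant. So $V$ is a Siegel disc or a Herman ring. Then, by Theorem 7 there, $\partial V$ is contained in the closure of the forward orbits of $\mathrm{sing}(f^{-1})$, i.e. $\partial V\subset P$. But $\emptyset\ne\partial V\subset\widehat{\mathcal J}$, contradicting $P\cap\widehat{\mathcal J}=\emptyset$.

**Step 11: find the moment when separation is lost.** Since $\widehat{\mathcal J}$ is disconnected, (F4) gives a Jordan curve $\gamma\subset\mathcal F$ that separates. By normality and Step 10, a subsequence of $f^n|_\gamma$ converges uniformly to a constant. So $f^n(\gamma)$ has arbitrarily small diameter for suitable $n$, and by Step 9 some $f^n(\gamma)$ does not separate. Let $n\ge1$ be the first such index and $X=f^{n-1}(\gamma)$. Then $X$ is a compact connected subset of $\mathcal F\subset\mathbb C$ which separates, while $f(X)\subset\mathcal F$ does not. So a single component $Y$ of $\widehat{\mathbb C}\setminus f(X)$ contains $\widehat{\mathcal J}$.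

**Step 12: count components.** At least two components of $\widehat{\mathbb C}\setminus X$ meet $\widehat{\mathcal J}$; let $Q$ be one that does not contain $\infty$. As $\infty\notin X$, a neighborhood of $\infty$ lies in another component, so $Q$ is bounded, and $\partial Q\subset X$. Put $E=\widehat{\mathcal J}\cap Q$. It is nonempty and open in $\widehat{\mathcal J}$; it is also closed, since $E=\widehat{\mathcal J}\cap\overline Q$. Moreover $\infty\notin E$. Let $Q'=Q\cap f^{-1}(Y)$, an open set; $E\subset Q'$ because $f(E)\subset\widehat{\mathcal J}\subset Y$.

The map $f:Q'\to Y$ is proper. Otherwise there are $z_j\in Q'$ converging to some $z\in\partial Q'\subset\overline Q\subset\mathbb C$ with $f(z_j)$ in a compact subset of $Y$, so $f(z)\in Y$. Then $z\notin\partial Q$, because $f(\partial Q)\subset f(X)$ is disjoint from $Y$. So $z\in Q\cap f^{-1}(Y)=Q'$, and since $Q'$ is open this contradicts $z\in\partial Q'$. Being proper and open, $f$ has an image that is closed and open in the connected set $Y$. As $Q'\ne\emptyset$, $f:Q'\to Y$ is onto. By (F1), $Q'\cap f^{-1}(\widehat{\mathcal J})=E$. Hence $f$ maps $E$ onto $\widehat{\mathcal J}$.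

The preimages in $E$ of the $k$ components of $\widehat{\mathcal J}$ partition $E$ into $k$ nonempty sets, open and closed in $E$. So $E$ has at least $k$ components. As $\widehat{\mathcal J}\setminus E\ni\infty$ is nonempty, open and closed in $\widehat{\mathcal J}$, the set $\widehat{\mathcal J}$ has at least $k+1$ components. This contradicts the choice of $k$ and proves (c)$\Rightarrow$(a).

**Step 13: boundaries and diameters of Fatou components.** If (a)–(d) hold, $\widehat{\mathcal J}$ is a Peano continuum in $\widehat{\mathbb C}$, and the Fatou components are its complementary components. By Whyburn (*Analytic Topology*, VI.(2.2) and VI.(4.4)), the boundary of each complementary component is locally connected, and for every $\varepsilon>0$ only finitely many complementary components have diameter $>\varepsilon$. Since the Fatou components are simply connected by (d), Carathéodory's theorem (F8) extends every Riemann map $\mathbb D\to U$ continuously to $\overline{\mathbb D}$. This completes the proof of Theorem B. $\blacksquare$
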